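# Roots of unity and the rational abelianization of the Johnson filtration

## 1. Does $\mathcal M_g(2k)$ consist of commutators of $\mathcal M_g(k)$?

Let $\Sigma_g$ be a closed oriented surface of genus $g$, let $\pi=\pi_1(\Sigma_g)$, with lower central series $\Gamma_1\pi=\pi\supset\Gamma_2\pi\supset\cdots$. The mapping class group $\mathcal M_g$ acts on $\pi$ by outer automorphisms, and $\mathcal I_g$ is the Torelli group. The Johnson filtration term $\mathcal M_g(j)$ is the group of mapping classes that act trivially on $\pi/\Gamma_{j+1}\pi$ modulo inner automorphisms. So $\mathcal M_g(1)=\mathcal I_g$, and $\mathcal M_g(2)=\mathcal K_g$ is the Johnson subgroup. A second filtration is the lower central series $\mathcal I_g(1)=\mathcal I_g$, $\mathcal I_g(j+1)=[\mathcal I_g,\mathcal I_g(j)]$. We use that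
$$\mathcal I_g(j)\subset\mathcal M_g(j),\qquad [\mathcal M_g(i),\mathcal M_g(j)]\subset\mathcal M_g(i+j).$$
For example, a commutator of two Torelli elements lies in $\mathcal M_g(2)=\mathcal K_g$.

The Johnson homomorphism $\tau_g(j)$ is defined on $\mathcal M_g(j)$ and has kernel $\mathcal M_g(j+1)$. Put $\mathfrak m_g(j)=\mathrm{Im}\,\tau_g(j)\otimes\mathbb Q\cong(\mathcal M_g(j)/\mathcal M_g(j+1))\otimes\mathbb Q$. These spaces form a graded Lie algebra, with $[\tau_g(i)\alpha,\tau_g(j)\beta]=\tau_g(i+j)([\alpha,\beta])$.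

Fix $k\ge3$, and let $g$ be sufficiently large relative to $k$ (for instance $g\ge 2k-1$). Commutators of elements of $\mathcal M_g(k)$ lie in $\mathcal M_g(2k)$, so $\mathcal M_g(k)/\mathcal M_g(2k)$ is abelian. Tensored with $\mathbb Q$, it is filtered by the images of the $\mathcal M_g(i)$, with associated graded $\bigoplus_{i=k}^{2k-1}\mathfrak m_g(i)$. Choosing a linear isomorphism compatible with the filtration, one gets the refined Johnson homomorphism
$$\tilde\tau_g(k):\mathcal M_g(k)\to\bigoplus_{i=k}^{2k-1}\mathfrak m_g(i),$$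
whose degree-$k$ component is $\tau_g(k)$ and whose kernel is $\mathcal M_g(2k)$. For $k=3$ it takes values in $\mathfrak m_g(3)\oplus\mathfrak m_g(4)\oplus\mathfrak m_g(5)$ and kills exactly $\mathcal M_g(6)$. The same symbol denotes its restriction to $\mathcal I_g(k)$.

There is one more homomorphism, $d_1:\mathcal K_g\to\mathbb Q$. It is the secondary characteristic class associated with the vanishing of the first Mumford–Morita–Miller class on the Torelli group, and a rational generator of $H^1(\mathcal K_g;\mathbb Z)^{\mathcal M_g}\cong\mathbb Z$. We only use that it is a homomorphism invariant under conjugation by $\mathcal M_g$. For example, $d_1([\psi,\chi])=d_1(\psi\chi\psi^{-1})-d_1(\chi)=0$ for $\psi\in\mathcal M_g$, $\chi\in\mathcal K_g$.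

It is known that the homomorphisms
$$(d_1,\tilde\tau_g(k)):\mathcal M_g(k)\to\mathbb Q\oplus\bigoplus_{i=k}^{2k-1}\mathfrak m_g(i),\qquad \tilde\tau_g(k):\mathcal I_g(k)\to\bigoplus_{i=k}^{2k-1}\mathfrak m_g(i)$$
are rationally surjective. Shigeyuki Morita, Takuya Sakasai and Masaaki Suzuki ("Torelli group, Johnson kernel and invariants of homology spheres", arXiv:1711.07855, 2017) ask whether they give all of $H_1(\mathcal M_g(k);\mathbb Q)$ and $H_1(\mathcal I_g(k);\mathbb Q)$, that is, whether the induced maps on rational first homology are isomorphisms.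

The answer one would first guess is *yes*. Commutators in $\mathcal M_g(k)$ fall into $\mathcal M_g(2k)$, and $\tilde\tau_g(k)$ remembers everything rational about $\mathcal M_g(k)/\mathcal M_g(2k)$. It is tempting to believe that, up to finite index and up to $d_1$, commutators fill $\mathcal M_g(2k)$. To test this we translate it into a statement about a graded Lie algebra. Put
$$K_g(k)=\mathfrak m_g(2k)/[\mathfrak m_g(k),\mathfrak m_g(k)] .$$

**Lemma 1.** Let $k\ge2$, and let $\Gamma$ be $\mathcal M_g(k)$ or $\mathcal I_g(k)$.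

1. If $\gamma\in\Gamma\cap\mathcal M_g(2k)$ has zero class in $H_1(\Gamma;\mathbb Q)$, then $\tau_g(2k)(\gamma)\in[\mathfrak m_g(k),\mathfrak m_g(k)]$.
2. If $\varphi=[\varphi_1,[\varphi_2,\dots,[\varphi_{2k-1},\varphi_{2k}]\dots]]$ with $\varphi_i\in\mathcal I_g$, then $\varphi\in\mathcal I_g(2k)\subset\Gamma\cap\mathcal M_g(2k)$, and $\tilde\tau_g(k)(\varphi)=0$, $d_1(\varphi)=0$.

*Proof.* (1) A zero class in $H_1(\Gamma;\mathbb Q)=\Gamma^{\mathrm{ab}}\otimes\mathbb Q$ means $\gamma^N\in[\Gamma,\Gamma]$ for some $N\ge1$. The homomorphism $\tau_g(2k)$ sends a commutator $[\alpha,\beta]$ with $\alpha,\beta\in\Gamma\subset\mathcal M_g(k)$ to $[\tau_g(k)\alpha,\tau_g(k)\beta]$. So $N\tau_g(2k)(\gamma)\in[\mathfrak m_g(k),\mathfrak m_g(k)]$; divide by $N$.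

(2) Write $\varphi=[\varphi_1,\chi]$ with $\chi\in\mathcal I_g(2k-1)\subset\mathcal M_g(2k-1)\subset\mathcal K_g$. Then $\varphi\in\mathcal I_g(2k)\subset\mathcal I_g(k)\cap\mathcal M_g(2k)$, and $\mathcal M_g(2k)=\ker\tilde\tau_g(k)$. Also $d_1(\varphi)=0$ by the example above. $\square$

So every $2k$-fold commutator of Torelli elements is invisible to the two maps, and if the guess is right its Johnson image must lie in $[\mathfrak m_g(k),\mathfrak m_g(k)]$. By a theorem of Hain (1997), $\bigoplus_j\mathfrak m_g(j)$ is generated by $\mathfrak m_g(1)$. Hence $\mathfrak m_g(2k)$ is spanned by Johnson images of such commutators, and the guess forces $K_g(k)=0$.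

**The case $k=1$.** Here the condition reads $\mathfrak m_g(2)=[\mathfrak m_g(1),\mathfrak m_g(1)]$. It holds, because the Lie algebra is generated in degree $1$.

**A warning from free Lie algebras.** Generation in degree $1$ alone does not give $[\mathfrak m(k),\mathfrak m(k)]=\mathfrak m(2k)$. In the free Lie algebra on $u,v$ the degree-2 part is the line through $[u,v]$, so $[L_2,L_2]=0$, while $[u,[u,[u,v]]]\ne0$ in $L_4$. So the guess is a statement about the particular Lie algebra of Johnson images. In Section 3 we test it there on a large explicit family, and it passes for every $k$. Nevertheless it is false.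

**Theorem A.** Let $k\ge 3$ and $g\ge 5$ (in particular any $g\ge 2k-1$). There are $\varphi_1,\dots,\varphi_{2k}\in\mathcal I_g$ such that $\varphi=[\varphi_1,[\varphi_2,\dots,[\varphi_{2k-1},\varphi_{2k}]\dots]]\in\mathcal I_g(2k)$ has nonzero class in $H_1(\mathcal M_g(k);\mathbb Q)$, hence also in $H_1(\mathcal I_g(k);\mathbb Q)$, although $\tilde\tau_g(k)(\varphi)=0$ and $d_1(\varphi)=0$. In particular $[\mathfrak m_g(k),\mathfrak m_g(k)]\subsetneq\mathfrak m_g(2k)$.

Consequently, for every $k\ge3$, both induced maps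
$$H_1(\mathcal M_g(k);\mathbb Q)\to \mathbb Q\oplus\bigoplus_{i=k}^{2k-1}\mathfrak m_g(i),\qquad H_1(\mathcal I_g(k);\mathbb Q)\to \bigoplus_{i=k}^{2k-1}\mathfrak m_g(i)$$
are surjective with nonzero kernel, so they are not isomorphisms.

**Theorem B.** Let $k\ge3$, $g\ge5$. The kernels of both induced maps surject onto $K_g(k)$. Let $\mathcal L_k$ be the degree-$k$ part of the free Lie algebra functor and $\phi$ Euler's function. For every partition $\lambda\vdash 2k$ with at most $g-3$ rows, the irreducible $Sp(2g)$-module $[\lambda]$ occurs in $K_g(k)\otimes\mathbb C$ with multiplicity at least $\frac{\phi(k)}2$ times the multiplicity of the Schur functor $S_\lambda$ in $S^2(\mathcal L_k)$. For example, if $k=3$ and $g\ge 7$, then $K_g(3)\otimes\mathbb C\supset[42]\oplus[321]\oplus[31^3]\oplus[2^3]$.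

Theorem A alone answers the question. No complete computation of $H_1(\mathcal M_g(k);\mathbb Q)$ or $H_1(\mathcal I_g(k);\mathbb Q)$ is claimed.

## 2. Derivations of the surface Lie algebra

From now on vector spaces are over $\mathbb C$ unless stated otherwise. Let $H=H_1(\Sigma_g)$ have symplectic basis $X=\{a_i,b_i\}$, $\omega(a_i,b_i)=1$. Let $T=T(H)$, let $L=L(H)$ be the free Lie algebra, so $T=U(L)$, and let $S$ be the antipode: the anti-automorphism of $T$ with $S(x)=-x$ on $H$. Thus $S(y_1\cdots y_n)=(-1)^ny_n\cdots y_1$, and $S(\ell)=-\ell$ for $\ell\in L$. The algebra map $\mathrm{ad}:T\to\mathrm{End}(L)$ is given by $\mathrm{ad}(y_1\cdots y_n)r=[y_1,[\dots,[y_n,r]]]$. For Lie elements it is the usual adjoint action. Put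
$$\omega_0=\sum_i[a_i,b_i],\quad I=\mathrm{ad}(T)\omega_0,\quad \mathfrak p=L/I,\quad \mathcal J=T\omega_0T,\quad U(\mathfrak p)=T/\mathcal J .$$
Here $I$ is the Lie ideal generated by $\omega_0$. The algebra $U(\mathfrak p)$ has no zero divisors: by PBW its associated graded algebra is a polynomial ring.

Let $\mathrm{Der}_n$ denote derivations of degree $n$, let $\mathrm{OutDer}_n(\mathfrak p)=\mathrm{Der}_n(\mathfrak p)/\mathrm{ad}(\mathfrak p_n)$, and let
$$\mathfrak h(n)=\{D\in\mathrm{Der}_n(L):D\omega_0=0\}.$$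
For instance $\mathrm{ad}(a_1)$ is a nonzero derivation of $\mathfrak p$ but is zero in $\mathrm{OutDer}_1(\mathfrak p)$. Clearly $[\mathfrak h(m),\mathfrak h(n)]\subset\mathfrak h(m+n)$. Each $D\in\mathfrak h(n)$ preserves $I$, so it induces a derivation of $\mathfrak p$.

We take the following facts from the literature.

* (Labute 1970) $\mathrm{gr}\,\pi\otimes\mathbb C\cong\mathfrak p$.
* (Johnson, Morita) $\tau_g(n):\mathcal M_g(n)\to\mathrm{OutDer}_n(\mathfrak p)$, induced by $x\mapsto\tilde\varphi(x)x^{-1}$ for a lift $\tilde\varphi$ acting trivially on $\pi/\Gamma_{n+1}\pi$, is a homomorphism, equivariant for conjugation by $\mathcal M_g$, and it satisfies $\tau_g(i+j)([\alpha,\beta])=[\tau_g(i)\alpha,\tau_g(j)\beta]$.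
* (Johnson 1980) $\tau_{g,1}(1):\mathcal I_{g,1}\to\wedge^3H_{\mathbb Z}$ is onto. Since $\mathfrak h(1)=\wedge^3H$, the image of $\mathfrak h(1)_{\mathbb Q}$ in $\mathrm{OutDer}_1(\mathfrak p)$ is the $\mathbb Q$-span of $\tau_g(1)(\mathcal I_g)$.
* (Hain 1997; used in a proof only for Theorem B) $\bigoplus_j\mathfrak m_g(j)$ is generated by $\mathfrak m_g(1)$.

The next lemma lets us compute in the free Lie algebra $L$ instead of $\mathfrak p$.

**Lemma 2.** For $n\ge1$ the map $\mathfrak h(n)\to\mathrm{Der}_n(\mathfrak p)$ is onto.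

*Proof.* Given $\delta$, let $D_0\in\mathrm{Der}_n(L)$ have values $D_0(x)$ lifting $\delta(x)$, $x\in X$. Then $D_0$ covers $\delta$, so $D_0\omega_0$ maps to $\delta(0)=0$, and $D_0\omega_0\in I_{n+2}=\mathrm{ad}(T_n)\omega_0$. Since $n\ge1$, this space is $[H,I_{n+1}]$. Write $D_0\omega_0=\sum_i([a_i,r_i]+[b_i,s_i])$ with $r_i,s_i\in I_{n+1}$. Let $D'$ be the derivation with $D'(a_i)=s_i$, $D'(b_i)=-r_i$. Then $D'\omega_0=\sum_i([s_i,b_i]-[a_i,r_i])=-D_0\omega_0$. So $D_0+D'\in\mathfrak h(n)$, and it still lifts $\delta$ because $D'$ has values in $I$. $\square$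

## 3. Cyclic words, caterpillars, and a family on which the guess holds

We need explicit elements of $\mathfrak h(n)$ that are visibly generated in degree $1$. They come from cyclic words. Write $|u|$ for the class of $u\in T$ in $T/[T,T]$.

**Definition.** For a word $P=z_1\cdots z_m$ ($z_j\in H$) let $Z_j=z_{j+1}\cdots z_mz_1\cdots z_{j-1}$, and let $D_P$ be the derivation of $T$ with $D_P(x)=\sum_j\omega(x,z_j)Z_j$ for $x\in H$. Extend linearly in $P$.

So $D_P(x)$ pairs $x$ with each letter and cuts the cyclic word open there. $D_P$ depends only on $|P|$. For example, $P=a_1a_4a_2$ gives $b_1\mapsto-a_4a_2$, $b_4\mapsto-a_2a_1$, $b_2\mapsto-a_1a_4$.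

**(a) $D_P\omega_0=0$.** For $z\in H$ we have $\sum_i(\omega(a_i,z)b_i-\omega(b_i,z)a_i)=z$ (check $z=a_i$ and $z=b_i$). Hence $D_P\omega_0=\sum_i([D_Pa_i,b_i]+[a_i,D_Pb_i])=\sum_j(Z_jz_j-z_jZ_j)$. Here $z_jZ_j$ is the rotation of $P$ starting at $z_j$, and $Z_jz_j$ is the one starting at $z_{j+1}$. The sum telescopes cyclically to $0$.

**(b) $[D_P,D_Q]=D_{D_P(Q)}$.** Take words $P=p_1\cdots p_s$, $Q=z_1\cdots z_m$, and write $P_l=p_{l+1}\cdots p_sp_1\cdots p_{l-1}$. As cyclic words,
$$|D_P(Q)|=\sum_j|D_P(z_j)Z_j|=\sum_{j,l}\omega(z_j,p_l)|P_lZ_j| .$$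
To evaluate $D_{D_P(Q)}(x)$ we delete one letter from $|P_lZ_j|$, pair it with $x$, and cut open.

If the deleted letter is $z_i$, $i\ne j$, what remains is $Z_i$ with its letter $z_j$ replaced by $P_l$. Summing over $l$ with the coefficient $\omega(z_j,p_l)$ replaces $z_j$ by $D_P(z_j)$. Summing over $j\neq i$ and then over $i$ gives $\sum_i\omega(x,z_i)D_P(Z_i)=D_P(D_Q(x))$.

If the deleted letter is $p_r$, $r\ne l$, what remains is $p_{r+1}\cdots p_{l-1}Z_jp_{l+1}\cdots p_{r-1}$ (cyclic indices), that is, $P_r$ with $p_l$ replaced by $Z_j$. Since $\sum_j\omega(z_j,p_l)Z_j=-D_Q(p_l)$, the sum over $j$, over $l\ne r$ and over $r$ is $-\sum_r\omega(x,p_r)D_Q(P_r)=-D_Q(D_P(x))$. The total is $[D_P,D_Q](x)$.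

**(c) Caterpillars.** For all $y,p,q\in T$, expanding and rotating gives
$$|p[y,q]|=-|[y,p]q|=|y[q,p]| ,\tag{1}$$
and iterating the first equality, for $p,q\in L$ and $w\in T$,
$$|p\,\mathrm{ad}(w)q|=|\mathrm{ad}(S(w))p\cdot q|=|q\,\mathrm{ad}(S(w))p| .\tag{2}$$
Let $p,q,y_1,\dots,y_n\in H$, $w=y_1\cdots y_n$. Then
$$D_{p\,\mathrm{ad}(w)q}(x)=\omega(x,p)\,\mathrm{ad}(w)q+\omega(x,q)\,\mathrm{ad}(S(w))p+\sum_{i=1}^n\omega(x,y_i)\big[\mathrm{ad}(y_{i+1}\cdots y_n)q,\ \mathrm{ad}(S(y_1\cdots y_{i-1}))p\big].\tag{3}$$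
Indeed, treat $p,q,y_1,\dots,y_n$ as independent symbols, each occurring once in every monomial. The contribution of a symbol $s$ to $D_P(x)$ is $\omega(x,s)R_s$, where $|P|=|sR_s|$. For $s=p$ this is the given form of $P$, and for $s=q$ use (2). For $s=y_i$, write $q'=\mathrm{ad}(y_{i+1}\cdots y_n)q$, $w'=y_1\cdots y_{i-1}$. Then $|p\,\mathrm{ad}(w')[y_i,q']|=|\mathrm{ad}(S(w'))p\cdot[y_i,q']|=|y_i[q',\mathrm{ad}(S(w'))p]|$ by (2) and (1).

All values in (3) lie in $L$, so with (a), $D_{p\,\mathrm{ad}(w)q}\in\mathfrak h(n)$. For $n=1$,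
$$D_{p[y,q]}(x)=\omega(x,p)[y,q]+\omega(x,y)[q,p]+\omega(x,q)[p,y].$$
We call these derivations caterpillars: $p$ and $q$ are the ends and the $y_i$ are the legs.

**(d) Generation in degree 1.** Assume $g\ge4$. Let $\{r,s,t\}=\{1,2,3\}$, $q\in\{a_t,b_t\}$, $y\in\{a_4,\dots,a_g\}$, and $w\in T(\langle a_4,\dots,a_g\rangle)_n$ with $n\ge1$. Then
$$[D_{b_r[y,a_s]},D_{b_s\mathrm{ad}(w)q}]=-D_{b_r\mathrm{ad}(yw)q}.\tag{4}$$
Indeed $D_{b_r[y,a_s]}$ kills $q$ and all $a_j$ with $j\ge4$, since these pair trivially with $b_r,y,a_s$. It sends $b_s\mapsto\omega(b_s,a_s)[b_r,y]=[y,b_r]$. By (b) the bracket is $D_Q$ with $Q=[y,b_r]\,\mathrm{ad}(w)q$, and $|Q|=-|b_r\,\mathrm{ad}(yw)q|$ by (1). For $n=1$ the caterpillars $D_{b_r\mathrm{ad}(w)q}$ and $D_{b_s\mathrm{ad}(w)q}$ are in $\mathfrak h(1)$. By induction with (4), alternating $r$ and $s$, each $D_{b_r\mathrm{ad}(w)q}$ with $w$ of degree $n$ is a linear combination of $n$-fold right-normed brackets of elements of $\mathfrak h(1)$, rational if $w$ is rational.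 In particular this holds for
$$E_w=D_{b_2\,\mathrm{ad}(w)b_1},\qquad E'_w=D_{b_3\,\mathrm{ad}(w)b_1},\qquad D_{b_2\,\mathrm{ad}(w)a_3}.$$
By Johnson's theorem, the images of these elements lie in $\mathfrak m_g(n)\otimes\mathbb C$.

**The guess passes on the caterpillars $E_w$.** Let $w=w_1w_2$ with $w_1,w_2$ words of length $k$ in $a_4,\dots,a_g$, and put $F=D_{b_2\mathrm{ad}(w_1)a_3}$. By (3), $F$ kills $b_1$ and the $a_j$, $j\ge4$, and $F(b_3)=-\mathrm{ad}(S(w_1))b_2$. So by (b) and (2),
$$[F,E'_{w_2}]=-D_{\mathrm{ad}(S(w_1))b_2\,\cdot\,\mathrm{ad}(w_2)b_1}=-D_{b_2\,\mathrm{ad}(w_1w_2)b_1}=-E_{w}.$$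
By (d) both factors have images in $\mathfrak m_g(k)\otimes\mathbb C$. So, for every $k$, the image of $E_w$ in $\mathfrak m_g(2k)\otimes\mathbb C$ is a bracket of two elements of $\mathfrak m_g(k)\otimes\mathbb C$: the caterpillar can be cut in the middle. A counterexample must be sought elsewhere. It will be a combination of caterpillars whose two ends are paired by $\omega$, so that a trace can see the loop they close up to.

## 4. The ordinary trace of the Jacobian, and why it sees nothing

To show $[\mathfrak m_g(k),\mathfrak m_g(k)]\ne\mathfrak m_g(2k)$ we want a linear functional on $\mathfrak m_g(2k)$ that kills brackets of degree-$k$ elements. Functionals that kill brackets suggest traces.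

**Definition.** For $w\in T$ with zero constant term write uniquely $w=\sum_{x\in X}\partial_x(w)\,x$. For a derivation $D$ of $T$ of positive degree, the Jacobian is $J(D)_{x,y}=\partial_y(Dx)$, $x,y\in X$.

For example $\partial_{b_1}[a_1,b_1]=a_1$ and $\partial_{a_1}[a_1,b_1]=-b_1$. Always $\partial_y(uw)=u\,\partial_y(w)$ for $u\in T$ and $w$ without constant term. Applying $D$ to $w=\sum\partial_x(w)x$ gives
$$\partial_y(Dw)=D(\partial_yw)+\sum_x\partial_x(w)\,\partial_y(Dx).$$
Put $w=Ex$, exchange $D$ and $E$, and subtract: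
$$J([D,E])=D(J(E))-E(J(D))+J(E)J(D)-J(D)J(E).\tag{5}$$

A sensible first try is to take a linear $f:T_{2k}\to\mathbb C$ with $f(rs)=f(sr)$ and consider $f(\mathrm{tr}\,J(D))$. The last two terms of (5) then cancel, and one may hope to choose $f$ so that it kills the first two. Here is the exact obstruction.

**Proposition 3.** Let $D$ be an element of degree $n\ge2$ in the Lie subalgebra generated by $\mathfrak h(1)$. Then $\mathrm{tr}\,J(D)\in[T,T]$.

*Proof.* By (5), $\mathrm{tr}\,J([Y_1,Y_2])\equiv Y_1(\mathrm{tr}\,J(Y_2))-Y_2(\mathrm{tr}\,J(Y_1))$ modulo $[T,T]$, and derivations preserve $[T,T]$. The element $D$ is a sum of brackets $[Y_1,Y_2]$ with $Y_1\in\mathfrak h(1)$ and $Y_2$ of degree $n-1$ in the subalgebra. Now $\mathrm{tr}\,J(Y_1)\in H$, so $Y_2(\mathrm{tr}\,J(Y_1))\in L_n\subset[T,T]$, as $n\ge2$. If $n=2$, then likewise $\mathrm{tr}\,J(Y_2)\in H$ and $Y_1(\mathrm{tr}\,J(Y_2))\in L_2\subset[T,T]$. If $n>2$, then $\mathrm{tr}\,J(Y_2)\in[T,T]$ by induction, and $Y_1$ preserves $[T,T]$. $\square$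

So a functional with $f(rs)=f(sr)$ is zero on everything in degree $2k$ generated from degree $1$, and those are exactly the elements that come from $2k$-fold Torelli commutators. It kills $[\mathfrak h(1),\mathfrak h(2k-1)]$-type brackets as efficiently as the brackets we wanted to kill.

The way past this is to ask how much symmetry is really needed. For $D,E$ of degree $k$ the matrices in (5) have entries in $T_k$, so we need $f(rs)=f(sr)$ only when *both factors have length $k$*. If moving one letter around costs a factor $\eta$ with $\eta^k=1$, then moving $k$ letters costs nothing, but moving one letter is no longer free. Proposition 3 breaks, and brackets of a degree-1 with a degree-$(2k-1)$ element may survive.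

## 5. Traces twisted by a $k$-th root of unity

Let $g\ge5$, and let $H'$ have basis $x_4,\dots,x_g$. Let $\rho:H\to H'$ send $a_j\mapsto x_j$ for $j\ge4$ and all other basis elements to $0$. Put $T'=T(H')$, $L'=L(H')$, and write $\rho:T\to T'$ for the induced algebra map. Then $\rho(L)\subset L'$. Since $\rho(b_i)=0$ for all $i$, we get $\rho(\omega_0)=0$ and $\rho(\mathcal J)=0$. The purpose of $\rho$ is that anything factoring through it ignores the surface relation.

**Definition.** For $\eta$ with $\eta^k=1$, let $F_\eta$ be the space of linear $f:T'_{2k}\to\mathbb C$, extended by $0$ to other degrees, such that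

* (F1) $f(xw)=\eta f(wx)$ for $x\in H'$, $w\in T'_{2k-1}$; hence $f(rs)=\eta^{|r|}f(sr)$ for homogeneous $r,s$;
* (F2) $f(T'L'_mT')=0$ for all $m\ge k+1$.

For $f\in F_\eta$ and $D\in\mathrm{Der}_{2k}(L)$ put $\Theta_f(D)=f\rho(\mathrm{tr}\,J(D))=\sum_{x\in X}f\rho(\partial_xDx)$.

Condition (F1) handles the last two terms of (5), and (F2) handles the first two. Words containing long Lie brackets are killed, but a product $\ell\ell'$ with $\ell,\ell'\in L'_k$ is allowed to survive. A nonzero example of such an $f$ is built in Section 6.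

**Step 1. $\Theta_f$ kills brackets of degree-$k$ derivations.**

**Lemma 4.** $\Theta_f([D,E])=0$ for $D,E\in\mathrm{Der}_k(L)$.

*Proof.* The entries of $J(E)$ lie in $T_k$, and $D$ sends letters to $L_{k+1}$. So $D(J(E)_{xx})\in TL_{k+1}T$, which $f\rho$ kills by (F2). The same holds for $E(J(D)_{xx})$. The remaining terms of (5) contribute $\sum_{x,z}f\rho(rs-sr)$ with $r=J(E)_{xz}$, $s=J(D)_{zx}$ in $T_k$, and $f\rho(rs)=\eta^kf\rho(sr)=f\rho(sr)$. $\square$

**Step 2. $\Theta_f$ descends to outer derivations of $\mathfrak p$.** Johnson images live in $\mathrm{OutDer}_{2k}(\mathfrak p)$, so we must show that $\Theta_f$ does not see inner derivations or values in $I$.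

**Lemma 5.** $\Theta_f$ vanishes on the kernel of $\mathfrak h(2k)\to\mathrm{OutDer}_{2k}(\mathfrak p)$.

*Proof.* Let $D\in\mathfrak h(2k)$ induce $\mathrm{ad}(\bar u)$ on $\mathfrak p$, with $u\in L_{2k}$. Then $Dx=[u,x]+q_x$ with $q_x\in I_{2k+1}$, that is, $q_x=\mathrm{ad}(m_x)\omega_0$ with $m_x\in T_{2k-1}$, for $x\in X$.

*A congruence.* For a letter $z$ and $r\in I\subset\mathcal J$ we have $\partial_y[z,r]=z\,\partial_yr-r\,\partial_yz\equiv z\,\partial_yr$ mod $\mathcal J$. By induction on the length of $m$,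
$$\partial_y(\mathrm{ad}(m)\omega_0)\equiv m\,\partial_y\omega_0\pmod{\mathcal J},\qquad m\in T.\tag{6}$$
From $\omega_0=\sum_i(a_ib_i-b_ia_i)$ we read off $\partial_{b_i}\omega_0=a_i$ and $\partial_{a_i}\omega_0=-b_i$.

*Using $D\omega_0=0$.* We have
$$0=D\omega_0=[u,\omega_0]+\sum_i([q_{a_i},b_i]+[a_i,q_{b_i}])=\mathrm{ad}(M)\omega_0,\qquad M=u+\sum_i(a_im_{b_i}-b_im_{a_i}).$$
Apply $\partial_{b_1}$ and (6): $Ma_1\in\mathcal J$. Since $U(\mathfrak p)=T/\mathcal J$ is a domain in which $a_1\ne0$, we get $M\in\mathcal J$, so $\rho(M)=0$, that is,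
$$\rho\Big(\sum_i(a_im_{b_i}-b_im_{a_i})\Big)=-\rho(u).$$

*The contribution of the $q_x$.* By (6), $\rho(\mathcal J)=0$ and (F1),
$$\sum_xf\rho(\partial_xq_x)=f\rho\Big(\sum_i(m_{b_i}a_i-m_{a_i}b_i)\Big)=\eta^{-1}f\rho\Big(\sum_i(a_im_{b_i}-b_im_{a_i})\Big)=-\eta^{-1}f\rho(u).$$

*The contribution of $\mathrm{ad}(u)$.* We have $\sum_x\partial_x[u,x]=\sum_x(u-x\,\partial_xu)=2gu-\sum_xx\,\partial_xu$. By (F1), $f\rho(\sum_xx\,\partial_xu)=\eta f\rho(\sum_x\partial_x(u)x)=\eta f\rho(u)$. So this contributes $(2g-\eta)f\rho(u)$.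

Finally $\rho(u)\in L'_{2k}$ and $2k\ge k+1$, so $f\rho(u)=0$ by (F2). Hence $\Theta_f(D)=0$. $\square$

By Lemmas 2 and 5, $\Theta_f$ induces a linear map $\bar\Theta_f:\mathrm{OutDer}_{2k}(\mathfrak p)\to\mathbb C$. Two elements of $\mathrm{OutDer}_k(\mathfrak p)$ have representatives in $\mathrm{Der}_k(\mathfrak p)$, which lift to $\mathfrak h(k)$ by Lemma 2, and the bracket of the lifts lifts the bracket. So Lemma 4 gives
$$\bar\Theta_f\big([\mathrm{OutDer}_k(\mathfrak p),\mathrm{OutDer}_k(\mathfrak p)]\big)=0.\tag{7}$$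

## 6. A twisted trace from the Weyl algebra

We now need an $f\in F_\eta$ that is not zero. Operators on $\mathbb C[t]$ have a twisted trace $B\mapsto\sum_n q^n\cdot(\text{the }t^n\text{-coefficient of }Bt^n)$. Moving an operator of degree $m$ cyclically from the left end to the right end costs a factor $q^{m}$. If $u$ acts as $\partial$ (degree $-1$) and $v$ as $t^{k-1}$ (degree $k-1$), the two costs agree exactly when $q^{-1}=q^{k-1}$, that is, $q^k=1$. And $[\partial,t^{k-1}]$ is a polynomial in $t$, which makes long brackets vanish.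

**Lemma 6.** Let $k\ge2$, $\zeta^k=1$, $\zeta\ne1$, $\eta=\zeta^{-1}$, and $\ell_0=\mathrm{ad}(x_4)^{k-1}x_5\in L'_k$. There is $f\in F_\eta$ with $f(\ell_0^2)=((k-1)!)^2$.

*Proof.* Put $u=x_4$, $v=x_5$. The projection $T'\to\mathbb C\langle u,v\rangle$ killing $x_j$, $j\ge6$, maps $L'$ to the free Lie algebra on $u,v$. So it suffices to construct $f$ on $\mathbb C\langle u,v\rangle$ with the analogues of (F1) and (F2), and pull back.

*Construction.* Let $W=\mathbb C\langle t,\partial\rangle$ be the Weyl algebra acting on $\mathbb C[t]$, and let $\lambda:\mathbb C\langle u,v\rangle\to W$ send $u\mapsto\partial$, $v\mapsto t^{k-1}$. An element of $W$ that is homogeneous of degree $m$ acts by $t^n\mapsto\beta(n)t^{n+m}$ with $\beta$ a polynomial, and $\beta(n)=0$ whenever $n\ge0$ and $n+m<0$. For degree $0$ define $\mathsf t(\beta)$ as the value at $q=\zeta$ of $(1-q)\sum_{n\ge0}\beta(n)q^n$. This is a rational function with pole at most at $q=1$, because $(1-q)\sum_n\binom njq^n=(q/(1-q))^j$, and the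 $\binom nj$ span the polynomials. If $w$ is a word of length $2k$ with exactly two $v$'s, then $\lambda(w)$ has degree $2(k-1)-(2k-2)=0$, and we set $f(w)=\mathsf t(\lambda(w))$. On all other words $f=0$.

*(F1).* Take $w$ a word. The words $xw$ and $wx$ have equally many $v$'s, so we may assume they have two.

For $x=u$: let $B=\lambda(w)$, $Bt^n=\beta(n)t^{n+1}$. Then $\partial B$ and $B\partial$ act on $t^n$ by $(n+1)\beta(n)$ and $n\beta(n-1)$, and $\sum_{n\geq 0} n\beta(n-1)q^n=q\sum_{n\geq 0}(n+1)\beta(n)q^n$. So $f(wu)=\zeta f(uw)$, that is, $f(uw)=\eta f(wu)$.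

For $x=v$: let $Bt^n=\beta(n)t^{n-k+1}$, so $\beta(n)=0$ for $0\le n<k-1$. Then $t^{k-1}B$ and $Bt^{k-1}$ act on $t^n$ by $\beta(n)$ and $\beta(n+k-1)$, and $\sum_{n\ge0}\beta(n)q^n=q^{k-1}\sum_{n\ge0}\beta(n+k-1)q^n$. So $f(vw)=\zeta^{k-1}f(wv)=\zeta^{-1}f(wv)=\eta f(wv)$.

*(F2).* The space in question is spanned by products $w_1\ell w_2$ with $w_1,w_2$ words and $\ell$ a right-normed bracket of $m\ge k+1$ letters. Each product is a combination of words with one and the same number of $v$'s. So $f(w_1\ell w_2)$ is $0$ or $\mathsf t(\lambda(w_1)\lambda(\ell)\lambda(w_2))$, and it suffices that $\lambda(\ell)=0$. If the innermost bracket is not $\pm[u,v]$, then $\ell=0$. Otherwise it maps to $\pm(k-1)t^{k-2}\in\mathbb C[t]$, and on $\mathbb C[t]$ we have $\mathrm{ad}\,\partial=d/dt$, $\mathrm{ad}\,t^{k-1}=0$. So a second $v$ in $\ell$ gives $0$. With only one $v$ we get $\pm(d/dt)^{m-1}t^{k-1}=0$, since $m-1\ge k$.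

*The value.* $\lambda(\ell_0)=(d/dt)^{k-1}t^{k-1}=(k-1)!$, and $\ell_0^2$ is a combination of words of length $2k$ with two $v$'s. Since $\mathsf t(1)=1$, $f(\ell_0^2)=((k-1)!)^2$. $\square$

**Example ($k=3$).** Here $v\mapsto t^2$ and $\zeta$ is a primitive cube root of unity. The word $u^4v^2$ acts by $(n+1)(n+2)(n+3)(n+4)=24\binom{n+4}4$, so $f(u^4v^2)=24/(1-\zeta)^4$. Since $(1-\zeta)^2=-3\zeta$, this is $24/(9\zeta^2)=\frac83\zeta$. The word $u^3v^2u$ acts by $n(n+1)(n+2)(n+3)=24\binom{n+3}4$, whose generating function is $24q/(1-q)^5$, so $f(u^3v^2u)=\frac83\zeta^2$. Moving one $u$ multiplies by $\zeta$, as (F1) says. And $\ell_0=[u,[u,v]]\mapsto2$, so $f(\ell_0^2)=4$.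

## 7. Closing up a caterpillar

We now produce elements generated in degree $1$ on which $\Theta_f$ can be computed. Take $E_w=D_{b_2\,\mathrm{ad}(w)b_1}$ with $w\in T(\langle a_4,\dots,a_g\rangle)_{2k-1}$, and bracket it with an element of $\mathfrak h(1)$ that carries one of the end letters $b_1,b_2$ to a partner of the other. For $j\ge4$ put
$$C_j=-D_{a_1[a_j,a_2]}\in\mathfrak h(1),\qquad C_j(b_1)=[a_j,a_2],\quad C_j(b_2)=[a_1,a_j],\quad C_j(b_j)=[a_2,a_1],$$
and $C_j$ is zero on the other basis elements (by (3) with $n=1$). By (b),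
$$[C_j,E_w]=D_Q,\qquad Q=C_j(b_2\,\mathrm{ad}(w)b_1)=b_2\,\mathrm{ad}(w)[a_j,a_2]+[a_1,a_j]\,\mathrm{ad}(w)b_1,$$
because $C_j$ kills the letters of $w$. Since $|[a_1,a_j]r|=-|[a_j,a_1]r|=|a_1[a_j,r]|$ by (1),
$$[C_j,E_w]=D_{b_2\,\mathrm{ad}(wa_j)a_2}+D_{a_1\,\mathrm{ad}(a_jw)b_1}.\tag{8}$$
In each summand the two ends of the caterpillar are now paired by $\omega$.

*Diagonal of the Jacobian.* For the first summand, (3) gives $a_2\mapsto\mathrm{ad}(wa_j)a_2$ and $b_2\mapsto-\mathrm{ad}(S(wa_j))b_2$. The only other basis elements with possibly nonzero image are the $b_i$, $i\ge4$, and their images involve only $a_2,b_2,a_4,\dots,a_g$, so they contribute nothing to the diagonal. If $y$ is a letter different from $x$, then $\partial_{x}[y,r]=y\,\partial_xr$. So the diagonal entries at $a_2$ and $b_2$ are $wa_j$ and $-S(wa_j)$. For the second summand, $b_1\mapsto-\mathrm{ad}(a_jw)b_1$ and $a_1\mapsto\mathrm{ad}(S(a_jw))a_1$. The diagonal entries are $-a_jw$ and $S(a_jw)$. Altogether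
$$\mathrm{tr}\,J([C_j,E_w])=wa_j-a_jw-S(wa_j)+S(a_jw).\tag{9}$$

**Lemma 7.** Let $P\in T'_{2k}$, written $P=\sum_{j\ge4}w_jx_j$. Identify $w_j$ with an element of $T(\langle a_4,\dots,a_g\rangle)_{2k-1}$ via $\rho$, and put $\delta_P=\sum_j[C_j,E_{w_j}]\in\mathfrak h(2k)$. For $f\in F_\eta$,
$$\Theta_f(\delta_P)=(1-\eta)f(P)+(\eta^{-1}-1)f(S(P)).$$

*Proof.* Apply $f\rho$ to (9), with $w=w_j$, $\xi=x_j$. By (F1), $f(\xi w)=\eta f(w\xi)$. Also
$$f(S(\xi w))=-f(S(w)\xi)=-\eta^{-1}f(\xi S(w))=\eta^{-1}f(S(w\xi)).$$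
So $\Theta_f([C_j,E_{w_j}])=(1-\eta)f(w_jx_j)+(\eta^{-1}-1)f(S(w_jx_j))$. Sum over $j$. $\square$

For $\eta=1$ this is $0$, as Proposition 3 demands. By Section 3(d), $\delta_P$ is a combination of brackets $[X_1,[X_2,\dots,[X_{2k-1},X_{2k}]]]$ with $X_i\in\mathfrak h(1)$, rational if $P$ is rational.

## 8. Proof of Theorem A

**Step 1. Find a degree-$2k$ element with nonzero twisted trace.** Let $k\ge3$, $\zeta=e^{2\pi i/k}$, $\eta=\zeta^{-1}$, so $\eta\neq\pm1$. Take $f$ from Lemma 6 and $P=\ell_0^2$. As $\ell_0$ is a Lie element, $S(\ell_0^2)=S(\ell_0)S(\ell_0)=\ell_0^2$, and Lemma 7 gives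
$$\Theta_f(\delta_P)=(\eta^{-1}-\eta)\,((k-1)!)^2\ne0 .$$
This is where $k\ge3$ enters: for $k\le2$ the only $k$-th roots of unity are $\pm1$, and the factor $\eta^{-1}-\eta$ vanishes. The computation then says nothing.

**Step 2. Realize it by mapping classes.** $P$ has rational coefficients, so $\delta_P$ is a rational combination of brackets $[X_1,[X_2,\dots,[X_{2k-1},X_{2k}]]]$ with $X_i\in\mathfrak h(1)_{\mathbb Q}$. By linearity some such bracket has $\Theta_f\ne0$; fix it. The image of $X_i$ in $\mathrm{OutDer}_1(\mathfrak p)$ lies in the $\mathbb Q$-span of the group $\tau_g(1)(\mathcal I_g)$. So after multiplying each $X_i$ by a nonzero integer, which keeps $\Theta_f\ne0$, there are $\varphi_i\in\mathcal I_g$ such that $\tau_g(1)(\varphi_i)$ is the image of $X_i$. Let $\varphi=[\varphi_1,[\varphi_2,\dots,[\varphi_{2k-1},\varphi_{2k}]]]$. Since $\tau_g$ turns commutators into brackets, $\tau_g(2k)(\varphi)$ is the image of $[X_1,[\dots,X_{2k}]]$, and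
$$\bar\Theta_f(\tau_g(2k)(\varphi))\ne0 .$$

**Step 3. The class of $\varphi$ is nonzero.** By (7), $\bar\Theta_f$ vanishes on $[\mathfrak m_g(k),\mathfrak m_g(k)]$. Hence $\tau_g(2k)(\varphi)\in\mathfrak m_g(2k)\setminus[\mathfrak m_g(k),\mathfrak m_g(k)]$, and Lemma 1(1) shows $[\varphi]\neq0$ in $H_1(\mathcal M_g(k);\mathbb Q)$. The map $H_1(\mathcal I_g(k);\mathbb Q)\to H_1(\mathcal M_g(k);\mathbb Q)$ sends $[\varphi]$ to $[\varphi]$, so the class in $H_1(\mathcal I_g(k);\mathbb Q)$ is nonzero too.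

**Step 4. The class of $\varphi$ is invisible.** By Lemma 1(2), $\varphi\in\mathcal I_g(2k)$, $\tilde\tau_g(k)(\varphi)=0$ and $d_1(\varphi)=0$. $\blacksquare$

## 9. All symmetric forms on $\mathcal L_k$ give twisted traces

For Theorem B we replace the single functional of Lemma 6 by a whole $GL(H')$-module of functionals. Here $\eta$ must be a *primitive* $k$-th root of unity.

**Proposition 8.** Let $k\ge3$ and let $\eta$ be a primitive $k$-th root of $1$. There is a $GL(H')$-equivariant linear injection $B\mapsto f_B$ from the space $S^2(L'_k)^*$ of symmetric bilinear forms on $L'_k$ to $F_\eta$, with $f_B(\ell\ell')=2B(\ell,\ell')$ for $\ell,\ell'\in L'_k$.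

**Step 1. A group on which (F1) becomes invariance under twisted conjugation.** Let
$$N=L'/L'_{\ge k+1}=\bigoplus_{j=1}^kN_j,\quad A=U(N)=T'/(L'_{\ge k+1}),\quad \hat A=\prod_dA_d,\quad G=\exp N\subset\hat A .$$
A functional on $A_{2k}$ automatically satisfies (F2). Let $Z=\exp N_k$; it is central and identified with $N_k$. Let $c=\eta^{-1}$, and let $\sigma$ be the automorphism of $N$, $A$, $G$ acting as $c^j$ in degree $j$. It is trivial on $Z$, since $c^k=1$.

**Step 2. Normal forms for twisted conjugation $\gamma\mapsto\sigma(h)\gamma h^{-1}$.** For $h=\exp n$, the Baker–Campbell–Hausdorff formula shows that the degree-$j$ component of $\log(\sigma(h)h^{-1})$ is $(c^j-1)n_j$ plus a Lie polynomial in $n_1,\dots,n_{j-1}$. For $1\le j\le k-1$ we have $c^j\ne1$ by primitivity, so one can solve recursively for $n_1,\dots,n_{k-1}$ with prescribed components in degrees $1,\dots,k-1$. Multiplying by $Z$ changes only the degree-$k$ component of a logarithm. Hence for each $\gamma\in G$ there is $h\in G$,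 unique modulo $Z$, with $\sigma(h)h^{-1}\equiv\gamma$ mod $Z$. We may take $\log h\in N_1\oplus\dots\oplus N_{k-1}$, and it is then polynomial in $\log\gamma$. Put
$$z(\gamma)=\sigma(h)^{-1}\gamma h\in Z .$$

* It does not depend on the choice of $h$: replacing $h$ by $hh_0$ with $h_0\in Z$ multiplies it by $\sigma(h_0)^{-1}h_0=1$.
* It is polynomial in $\log\gamma$.
* $z(\sigma(h')\gamma h'^{-1})=z(\gamma)$: modulo $Z$ we have $\sigma(h'h)(h'h)^{-1}\equiv\sigma(h')\gamma h'^{-1}$, so we may use $h'h$, and $\sigma(h'h)^{-1}\sigma(h')\gamma h'^{-1}h'h=\sigma(h)^{-1}\gamma h$.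
* $z|_Z=\mathrm{id}$: take $h=1$.
* It commutes with all degree-preserving automorphisms of $N$, since these commute with $\sigma$; in particular with $GL(H')$ and with the scalings acting by $s^j$ on $N_j$.

**Example ($k=3$).** Let $\gamma=\exp(n_1+n_2+n_3)$ and $h=\exp(m_1+m_2)$. In degrees $1$ and $2$ we need $(c-1)m_1=n_1$ and $(c^2-1)m_2=n_2$ (the degree-2 correction $\frac12[cm_1,-m_1]$ is zero). The degree-3 part of $\log(\sigma(h)h^{-1})$ is $\frac12([cm_1,-m_2]+[c^2m_2,-m_1])=\frac{c^2-c}2[m_1,m_2]$; the cubic terms involve only multiples of $m_1$ and vanish. Since $(c-1)(c^2-1)=2-c-c^2=3$, and since $\gamma$ is $\sigma(h)h^{-1}$ times a central factor, $z(\gamma)=n_3-\frac{c^2-c}{6}[n_1,n_2]$.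

**Step 3. From an invariant polynomial to a linear functional.** For a symmetric bilinear form $B$ on $N_k=L'_k$ let $\varphi_B(\gamma)=B(z(\gamma),z(\gamma))$. By the scalings, this is a polynomial in $n=\log\gamma$ of weight $2k$, where $N_j^*$ has weight $j$. Let $\varphi_{B,j}$ be its component of ordinary degree $j$. By PBW, $A$ is the direct sum over $j$ of the spans of $\{n^j:n\in N\}\cong\mathrm{Sym}^jN$. By polarization there is a unique linear $f_B$ on $A$ with
$$f_B(n^j)=j!\,\varphi_{B,j}(n)\qquad\text{for all }j\text{ and }n\in N .$$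
It is supported on $A_{2k}$ because of the weight, so it extends to $\hat A$, and $f_B(\gamma)=\sum_jf_B(n^j)/j!=\varphi_B(\gamma)$ for $\gamma=\exp n\in G$. By uniqueness $B\mapsto f_B$ is linear and $GL(H')$-equivariant.

**Step 4. Verify (F1).** The invariance of $z$, applied to $\gamma h$ in place of $\gamma$, gives $\varphi_B(\sigma(h)\gamma)=\varphi_B(\gamma h)$. Take $h=\exp(sx)$ with $x\in H'$, so $\sigma(h)=\exp(csx)$, and differentiate at $s=0$: $c f_B(x\gamma)=f_B(\gamma x)$ for all $\gamma\in G$. So the functional $a\mapsto cf_B(xa)-f_B(ax)$ vanishes on all $\exp(sn)$, $n\in N$. It is supported in degree $2k-1$, so its value on $\exp(sn)$ is a polynomial in $s$. Comparing powers of $s$, it vanishes on all $n^j$, and these span $A$. Hence $f_B(xa)=\eta f_B(ax)$ for all $a\in A$. Pulled back to $T'$, $f_B$ satisfies (F1). It satisfies (F2) because it factors through $A$.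

**Step 5. The values on $\ell\ell'$, and injectivity.** For $\ell,\ell'\in N_k$ we have $f_B(\exp(s\ell+s'\ell'))=B(s\ell+s'\ell',s\ell+s'\ell')$, as $z|_Z=\mathrm{id}$. On the left the coefficient of $ss'$ is $f_B(\frac12(\ell\ell'+\ell'\ell))=f_B(\ell\ell')$, because $N_k$ is central; on the right it is $2B(\ell,\ell')$. In particular $f_B$ determines $B$, so $B\mapsto f_B$ is injective. $\square$

## 10. Irreducible symplectic modules in the kernel: proof of Theorem B

**Step 1. The kernels surject onto $K_g(k)$.** Let $\Gamma=\mathcal M_g(k)$ or $\mathcal I_g(k)$. Every element of $H_1(\Gamma;\mathbb Q)$ has the form $[\gamma]/m$ with $\gamma\in\Gamma$, $m\ge1$. Since the targets are $\mathbb Q$-vector spaces, $[\gamma]/m$ is in the kernel of the induced map exactly when $\gamma$ is in the kernel of the group homomorphism. In particular $\gamma\in\mathcal M_g(2k)$. Consider the rule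
$$[\gamma]/m\longmapsto\tau_g(2k)(\gamma)/m\in K_g(k).$$
If $[\gamma]/m=[\gamma']/m'$, then $\gamma^{m'N}\gamma'^{-mN}\in[\Gamma,\Gamma]$ for some $N\ge1$. As in the proof of Lemma 1, $\tau_g(2k)([\Gamma,\Gamma])\subset[\mathfrak m_g(k),\mathfrak m_g(k)]$. So the rule is well defined. It is linear, since $[\gamma]/m+[\gamma']/m'=[\gamma^{m'}\gamma'^m]/(mm')$. By Hain, $\mathfrak m_g(2k)$ is spanned by $2k$-fold right-normed brackets of elements of $\tau_g(1)(\mathcal I_g)$. These are the values of $\tau_g(2k)$ on $2k$-fold commutators of elements of $\mathcal I_g$, which by Lemma 1(2) define elements of the kernel. So the map is onto.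

**Step 2. Use all primitive roots at once.** Let $A_k$ be the set of primitive $k$-th roots of unity $\eta$ with $\mathrm{Im}\,\eta>0$. As $k\ge3$, primitive roots are not real and come in conjugate pairs, so $|A_k|=\phi(k)/2$. By (7) we have a linear map
$$\Phi:K_g(k)\otimes\mathbb C\to\bigoplus_{\eta\in A_k}F_\eta^*,\qquad\Phi(D)=\big(f\mapsto\bar\Theta_f(D)\big)_\eta .$$

*$\Phi$ is onto.* The spaces are finite-dimensional, so it suffices that no nonzero $(f_\eta)_\eta\in\bigoplus F_\eta$ annihilates the image. Suppose $(f_\eta)$ does. The elements $\delta_P$, $P\in T'_{2k}$, have images in $\mathfrak m_g(2k)\otimes\mathbb C$ (Section 3(d) and Johnson). So Lemma 7 gives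
$$\sum_{\eta\in A_k}\big((1-\eta)f_\eta+(\eta^{-1}-1)f_\eta\circ S\big)=0\quad\text{on }T'_{2k}.$$
For $x\in H'$, $w\in T'_{2k-1}$ we have $f_\eta S(xw)=-f_\eta(S(w)x)$ and $f_\eta S(wx)=-f_\eta(xS(w))=-\eta f_\eta(S(w)x)$, so $(f_\eta S)(xw)=\eta^{-1}(f_\eta S)(wx)$. Thus the $f_\eta$ and the $f_\eta S$ lie in eigenspaces of the cyclic rotation on $(T'_{2k})^*$ for the eigenvalues $\eta$, $\eta^{-1}$ ($\eta\in A_k$). These are pairwise distinct, since $\eta$ is in the upper and $\eta^{-1}$ in the lower half-plane. So each $(1-\eta)f_\eta=0$, and all $f_\eta=0$.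

Composing $\Phi$ with the duals $F_\eta^*\to S^2(L'_k)$ of the injections in Proposition 8, we get a surjection
$$\Phi':K_g(k)\otimes\mathbb C\twoheadrightarrow S^2(\mathcal L_k(H'))^{\oplus\phi(k)/2}.\tag{10}$$

**Step 3. $\Phi'$ is equivariant under a parabolic subgroup.** The subspace $\mathfrak m_g(n)\otimes\mathbb C\subset\mathrm{OutDer}_n(\mathfrak p)$ is $Sp(2g,\mathbb Z)$-stable, hence $Sp(2g,\mathbb C)$-stable by Zariski density (Borel). So $K:=K_g(k)\otimes\mathbb C$ is a finite-dimensional algebraic $Sp(2g,\mathbb C)$-module. Let $Q\subset Sp(2g,\mathbb C)$ be the stabilizer of $\ker\rho=\langle a_1,a_2,a_3,b_1,\dots,b_g\rangle$, equivalently of the isotropic space $V=(\ker\rho)^\perp=\langle b_4,\dots,b_g\rangle$. It is parabolic, and $H'=H/V^\perp\cong V^*$. Its Levi factor is $GL(V)\times Sp_6$. The unipotent radical $U$ and $Sp_6$ act trivially on $H'$.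

The map $D\mapsto\mathrm{tr}\,J(D)=\sum_x\partial_xDx$ is the restriction of the basis-independent contraction $\mathrm{Hom}(H,T_{2k}\otimes H)\to T_{2k}$. The map $\rho$ intertwines the actions of $Q$ on $H$ and $H'$, and $\mathfrak h(2k)\to\mathrm{OutDer}_{2k}(\mathfrak p)$ is $Sp$-equivariant. Each $F_\eta$ is $GL(H')$-stable, and the injections of Proposition 8 are $GL(H')$-equivariant. Hence $\Phi'$ is $Q$-equivariant, where $Q$ acts on the right side of (10) through $GL(H')$.

**Step 4. Bound $\mathrm{Hom}_Q$ from above and below.** Let $\lambda\vdash2k$ have at most $g-3=\dim V$ rows. Since $[\mu]$ is self-dual and $S_\lambda(H')^*\cong S_\lambda(V)$,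
$$\mathrm{Hom}_Q([\mu],S_\lambda(H'))\cong\mathrm{Hom}_Q(S_\lambda(V),[\mu]).$$
Take a nonzero $Q$-map $S_\lambda(V)\to[\mu]$. The source is irreducible, and $U$ and $Sp_6$ act trivially on it. So the $GL(V)$-highest weight vector goes to a nonzero vector of weight $(\lambda,0,0,0)$, fixed by $U$, by $Sp_6$, and by the unipotent radical of a Borel subgroup of $GL(V)$. It is therefore fixed by the unipotent radical of a Borel subgroup of $Sp(2g,\mathbb C)$ contained in $Q$. So it is a highest weight vector of $[\mu]$, and $\mu=\lambda$. Highest weight vectors are unique up to scalar, and the map is determined by this vector, so the Hom space has dimension at most $1$. As $K$ is a direct sum of modules $[\mu]$, $\dim\mathrm{Hom}_Q(K,S_\lambda(H'))$ is at most the multiplicity of $[\lambda]$ in $K$.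

On the other hand, composing the surjection (10) with the $GL(H')$-maps from its target to $S_\lambda(H')$ embeds the space of such maps in $\mathrm{Hom}_Q(K,S_\lambda(H'))$. Since $\lambda$ has at most $\dim H'$ rows, $S_\lambda(H')\ne0$ is irreducible, and that space has dimension $\frac{\phi(k)}2$ times the multiplicity of $S_\lambda$ in $S^2(\mathcal L_k)$. This proves the multiplicity bound.

**Step 5. The case $k=3$.** Here $\mathcal L_3=S_{21}$ and $\phi(3)/2=1$. By the Littlewood–Richardson rule,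
$$S_{21}\otimes S_{21}=S_{42}+S_{41^2}+S_{3^2}+2S_{321}+S_{31^3}+S_{2^3}+S_{2^21^2},$$
and we must say which constituents are symmetric. Dimensions decide.

* For $GL_2$, $\dim S_{21}=2$ and $\dim S^2(S_{21})=3$. The constituents that survive are $S_{42}$ (dimension $3$) and $S_{3^2}$ (dimension $1$). So $S_{42}$ is in $S^2$ and $S_{3^2}$ is not.
* For $GL_3$, $\dim S_{21}=8$ and $\dim S^2(S_{21})=36$. As $\dim S_{42}=27$, the constituents of $S^2$ with three rows have total dimension $9$, from $S_{41^2}$ ($10$), $S_{321}$ twice ($8$ each) and $S_{2^3}$ ($1$). So they are one $S_{321}$ and $S_{2^3}$.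
* For $GL_4$, $\dim S_{21}=20$ and $\dim S^2(S_{21})=210$. The constituents $S_{42},S_{321},S_{2^3}$ have dimensions $126,64,10$, which leaves $10$, to come from $S_{31^3}$ ($10$) and $S_{2^21^2}$ ($6$). So it is $S_{31^3}$.

Hence $S^2(S_{21})=S_{42}+S_{321}+S_{31^3}+S_{2^3}$. All four partitions have at most $4\le g-3$ rows when $g\ge7$, so $K_g(3)\otimes\mathbb C\supset[42]\oplus[321]\oplus[31^3]\oplus[2^3]$. $\blacksquare$
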